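# Equidistant points in tropical space: counting them with Sperner's theorem

## The guess $n+1$ and its failure in dimension three

In Euclidean space $\mathbb R^n$ the largest set of points at equal mutual distances is the vertex set of a regular simplex, with $n+1$ points. So when someone gives us a new metric on $\mathbb R^n$ and asks for the maximal number of equidistant points, the first guess is $n+1$. We shall test this guess on the following metric.

**Definition (tropical distance).** For $x,y\in\mathbb R^n$ put $x_0=y_0=0$ and
$$d_{\mathrm{tr}}(x,y)=\max_{0\le k,l\le n}\{x_k-y_k-x_l+y_l\}=\max\bigl(0,\max_i(x_i-y_i)\bigr)-\min\bigl(0,\min_i(x_i-y_i)\bigr).$$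

In words: write down the difference $x-y$, put a $0$ in front of it, and take the largest entry minus the smallest. This is the additive version of Hilbert's projective metric. For instance, the points $(1,0)$ and $(0,1)$ of $\mathbb R^2$ have difference $(1,-1)$, extended to $(0,1,-1)$, so their distance is $2$; the points $(1,1)$ and $(0,0)$ have extended difference $(0,1,1)$, so their distance is $1$.

**Definition (equilateral set, equilateral dimension).** A set of distinct points is equilateral if all its pairwise tropical distances equal a common positive value. The tropical equilateral dimension of $X\subseteq\mathbb R^n$ is the maximum size of an equilateral subset of $X$.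

Amnon Rosenmann, in "On the chromatic number and equilateral dimension of $\mathbb R^n$ with the tropical norm", arXiv:2606.16642 (2026), asks for the tropical equilateral dimension of $\mathbb Z^n$ and of $\mathbb R^n$. Let us try $n+1$.

For $n=1$ we have $d_{\mathrm{tr}}(x,y)=|x-y|$. If $a<b<c$ then $c-a=(c-b)+(b-a)$ exceeds $b-a$, so three points are never equilateral. The maximum is $2=n+1$.

For $n=2$ take
$$z=(0,0),\qquad y=(1,0),\qquad x=(1,1).$$
The extended differences are $y-z=(0,1,0)$, $x-z=(0,1,1)$, $x-y=(0,0,1)$, each of distance $1$. So three points are possible. Can we add a fourth point $w=(a,b)$ to this triple? Distance at most $1$ from all three points bounds every coordinate difference. Distance at most $1$ from $(0,0)$ gives $a\le1$ and $b\le 1$; from $(1,0)$ it gives $|a-1|\le 1$ and $|a-1-b|\le1$, so $a\ge0$ and $a-b\ge0$; from $(1,1)$ it gives $|b-1|\le1$, so $b\ge0$. Hence $0\le b\le a\le 1$. Now $d_{\mathrm{tr}}(w,z)=a$, so $a=1$. Then $w-y$ is $(0,0,b)$, so $b=1$. But then $w=x$. This triple cannot be extended. (This does not yet exclude four points in the plane, since there are other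 triples; the theorem below will.) So far $n+1$ looks healthy.

For $n=3$ consider the six points
$$(1,1,0),\ (1,0,1),\ (0,1,1),\ (0,-1,-1),\ (-1,0,-1),\ (-1,-1,0).$$
Two of the first three differ by a vector such as $(0,0,1,-1)$ after extension, of distance $2$, and the same holds for two of the last three. One of the first three minus one of the last three is either a vector such as $(1,1,0)-(0,-1,-1)=(1,2,1)$, with distance $2-0=2$, or a vector such as $(1,1,0)-(-1,-1,0)=(2,2,0)$, again with distance $2$. (Up to permuting coordinates these are the only cases.) So all distances are $2$, and $\mathbb R^3$ contains six equidistant points. The guess is wrong: we have $2,3$, and then at least $6$.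

## Homogeneous coordinates and the statements

The six points become transparent once the dummy coordinate is treated like the others. Let $N=n+1$ and $[N]=\{0,1,\dots,n\}$. Identify $x\in\mathbb R^n$ with the class of $(0,x_1,\dots,x_n)$ in $\mathbb R^N/\mathbb R\mathbf 1$, where $\mathbf 1=(1,\dots,1)$. Then
$$d_{\mathrm{tr}}(x,y)=\max_k(x-y)_k-\min_k(x-y)_k .$$
Adding multiples of $\mathbf 1$ to $x$ or $y$ shifts maximum and minimum together, so this is well defined on classes. Single coordinates of a class have no meaning; only the differences $x_k-x_l$ do. The lattice $\mathbb Z^n$ corresponds to the classes all of whose coordinate differences are integers. The distance is invariant under translations and is multiplied by $s$ when both points are multiplied by $s>0$. It is positive for distinct classes, since maximum equals minimum only for a multiple of $\mathbf 1$.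

For $S\subseteq[N]$ let $\mathbf 1_S\in\{0,1\}^N$ be its indicator vector. For $N=4$ and $S=\{0,1\}$ the class of $(1,1,0,0)$ has the representative $(0,0,-1,-1)$, which is the point $(0,-1,-1)$ above. The six points are exactly the classes $\mathbf 1_S$ with $|S|=2$. This suggests the right answer.

**Theorem 1.** For every $n\ge1$, every equilateral set in $\mathbb R^n$ has at most $\binom{n+1}{\lfloor(n+1)/2\rfloor}$ points, and some equilateral subset of $\mathbb Z^n$ has exactly this many. So the tropical equilateral dimension of $\mathbb Z^n$ and of $\mathbb R^n$ is $\binom{n+1}{\lfloor (n+1)/2\rfloor}$.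

**Theorem 2.** Work in homogeneous coordinates.

(a) Let $n\ge3$. An equilateral set $X$ with common distance $\lambda$ has the maximum size if and only if
$$X=\{c+\tfrac\lambda2\mathbf 1_S:\ S\subseteq\{0,\dots,n\},\ |S|=m\}$$
for some $c$ and some $m\in\{\lfloor\frac{n+1}2\rfloor,\lceil\frac{n+1}2\rceil\}$. In particular, for $n\ge3$ there is a maximum equilateral subset of $\mathbb Z^n$ with common distance $\lambda$ if and only if $\lambda$ is an even positive integer.

(b) Let $n=2$. The equilateral triples with distance $1$ are, up to translation, exactly the sets $\{p^0,p^1,p^2\}$ and their negatives, where (indices mod $3$)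
$$p^i_i=0,\qquad p^i_{i+1}=-\tfrac12-\tau,\qquad p^i_{i-1}=-\tfrac12+\tau,\qquad |\tau|\le\tfrac16 .$$
So (a) fails for $n=2$.

For $n=1$ the corresponding question is trivial: any two points form a maximum equilateral set. The one outside tool is the following.

**Sperner's theorem (1928).** An antichain of subsets of an $N$-set, that is, a family in which no member contains another, has at most $\binom N{\lfloor N/2\rfloor}$ members. Equality holds only for the family of all $\lfloor N/2\rfloor$-subsets or the family of all $\lceil N/2\rceil$-subsets.

For $N=3$ the antichains with three members are $\{0\},\{1\},\{2\}$ and $\{0,1\},\{0,2\},\{1,2\}$. Theorem 1 uses only the inequality; the equality statement enters in Theorem 2.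

**The lower bound in Theorem 1.** The aim is to exhibit the required integer points. Let $S\ne T$ with $|S|=|T|=\lfloor N/2\rfloor$. Then $S\setminus T$ and $T\setminus S$ are both nonempty, so $\mathbf 1_S-\mathbf 1_T$ has maximum $1$ and minimum $-1$, and $d_{\mathrm{tr}}(\mathbf 1_S,\mathbf 1_T)=2$. In the original coordinates these are the points $(\mathbf 1_S(i)-\mathbf 1_S(0))_{1\le i\le n}\in\mathbb Z^n$, and there are $\binom{n+1}{\lfloor(n+1)/2\rfloor}$ of them.

## Coloring ordered pairs by coordinates, and the trouble with ties

Now the upper bound. Let $X\subseteq\mathbb R^n$ be equilateral with $|X|\ge2$; there is nothing to prove for one point. Scale so that the common distance is $1$. The number we are aiming at comes from Sperner's theorem, so we want to attach to each $x\in X$ a subset of $[N]$ such that these subsets form an antichain. Which coordinates should belong to $x$?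

For $x\neq y$ in $X$ let
$$M(x,y)=\{k\in[N]:\ (x-y)_k\text{ is maximal}\}.$$
Since $y-x=-(x-y)$, the set of coordinates where $x-y$ is minimal is $M(y,x)$, and
$$(x_k-x_l)-(y_k-y_l)=1\qquad\text{for }k\in M(x,y),\ l\in M(y,x).\tag{1}$$

A natural attempt: color each ordered pair $(x,y)$ with a coordinate $c(x,y)\in M(x,y)$, and let $C_x=\{c(x,z):z\in X,\ z\ne x\}$ be the set of colors leaving $x$. If we could show that $c(x,y)\notin C_y$ always, then $c(x,y)\in C_x\setminus C_y$, so $C_x\not\subseteq C_y$ for all ordered pairs, and we would have an antichain.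

Suppose first that there are no ties: every $M(x,y)$ is a single coordinate. Assume that $c(x,y)=k=c(y,z)$, and let $l=c(y,x)$, so $l\ne k$. By (1),
$$(x-z)_k-(x-z)_l=\bigl[(x-y)_k-(x-y)_l\bigr]+\bigl[(y-z)_k-(y-z)_l\bigr]=1+\bigl[(y-z)_k-(y-z)_l\bigr].$$
The last bracket is positive because $k$ is the only maximum of $y-z$. So $d_{\mathrm{tr}}(x,z)>1$, which is impossible. In the tie-free case we are done.

With ties the last bracket is only $\ge0$. We get $d_{\mathrm{tr}}(x,z)\ge1$, no contradiction, and the conclusion can really fail. Take our triple in homogeneous coordinates, $z=(0,0,0)$, $y=(0,1,0)$, $x=(0,1,1)$. Then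
$$M(x,y)=\{2\},\quad M(y,x)=\{0,1\},\quad M(x,z)=\{1,2\},\quad M(z,x)=\{0\},\quad M(y,z)=\{1\},\quad M(z,y)=\{0,2\}.$$
If ties are broken by the smallest index, then $C_x=\{1,2\}$, $C_y=\{0,1\}$ and $C_z=\{0\}$, and $C_z\subset C_y$. The bad walk is $z\to y\to x$, whose two steps both get color $0$. Nor can we dismiss ties as exceptional: among the six points in $\mathbb R^3$, the difference $\mathbf 1_{\{0,1\}}-\mathbf 1_{\{2,3\}}=(1,1,-1,-1)$ has one.

So the ties have to be broken well, and the choice at $x$ should be governed by information about $x$ alone.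

## Beaten coordinates

Look at $k\in M(x,y)$ from the side of $y$. By (1), with any $l\in M(y,x)$, the quantity $y_l-y_k$ is larger by $1$ than $x_l-x_k$. In this sense $l$ beats $k$ at $y$, with $x$ as a witness. Let us declare that a coordinate which is beaten at $y$ does not belong to $y$. Then no element of $M(x,y)$ belongs to $y$, whatever the ties. The price is that we must show that some element of $M(x,y)$ is unbeaten at $x$.

**Definition (the relation $D(x)$ and the set $A_x$).** For $x\in X$ let
$$D(x)=\{(m,k)\in[N]^2:\ \exists\,w\in X\text{ with }(x_m-x_k)-(w_m-w_k)=1\},$$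
$$A_x=\{k\in[N]:\ \text{there is no }m\text{ with }(m,k)\in D(x)\}.$$
We read $(m,k)\in D(x)$ as "$m$ beats $k$ at $x$" and call $w$ a witness.

A witness is different from $x$, because for $w=x$ the left-hand side is $0$. Since $d_{\mathrm{tr}}(x,w)=1$, the equation says that $x-w$ is maximal at $m$ and minimal at $k$. Hence $D(x)$ is the union of the products $M(x,w)\times M(w,x)$ over $w\ne x$. For the triple above this gives
$$D(x)=\{(2,0),(2,1),(1,0)\},\qquad D(y)=\{(0,2),(1,2),(1,0)\},\qquad D(z)=\{(0,1),(0,2),(2,1)\},$$
so $A_x=\{2\}$, $A_y=\{1\}$, $A_z=\{0\}$: an antichain. For the points $\frac12\mathbf 1_S$ with $|S|=\lfloor N/2\rfloor$, which have common distance $1$, we have $M(\frac12\mathbf 1_S,\frac12\mathbf 1_T)=S\setminus T$. For any $k\in S$, $l\notin S$, the set $T=(S\setminus\{k\})\cup\{l\}$ produces the pair $(k,l)$, so $D(\frac12\mathbf 1_S)=S\times([N]\setminus S)$ and $A_{\frac12\mathbf 1_S}=S$. The definition recovers the sets we started from.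

**Lemma 3.** Let $X$ be equilateral with common distance $1$ and let $x\in X$.

(i) If $(m,k)\in D(x)$, then $(x-y)_m\ge(x-y)_k$ for all $y\in X$.

(ii) $D(x)$ has no directed cycle.

*Proof of (i).* The aim is to see that, if $m$ beats $k$ at $x$, then $x$ is at the top end of the range of the function $y\mapsto y_m-y_k$ on $X$. Let $w$ be a witness and suppose $y_m-y_k>x_m-x_k$ for some $y\in X$. Then
$$(y_m-y_k)-(w_m-w_k)>(x_m-x_k)-(w_m-w_k)=1,$$
so $d_{\mathrm{tr}}(y,w)>1$, which is impossible in $X$. Hence $x_m-x_k\ge y_m-y_k$, which is the claim rearranged.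

*Proof of (ii).* The aim is to use that coordinate differences sum to zero around a cycle. Suppose that $(m_1,m_2),(m_2,m_3),\dots,(m_r,m_1)$ all lie in $D(x)$. The case $r=1$ is impossible, since $(m,m)\in D(x)$ would say $0=1$. Let $r\ge2$ and put $m_{r+1}=m_1$. By (i), for every $y\in X$ the numbers
$$(x-y)_{m_i}-(x-y)_{m_{i+1}},\qquad i=1,\dots,r,$$
are all $\ge0$. Their sum telescopes to $0$, so each of them is $0$, and this holds for every $y\in X$. But if $y=w$ is the witness for $(m_1,m_2)$, the first of them equals $1$. This is a contradiction. $\square$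

**Lemma 4.** Let $x\ne y$ in $X$. Then $M(x,y)\cap A_x\ne\emptyset$ and $M(x,y)\cap A_y=\emptyset$. In particular, $M(x,y)$ contains an element of $A_x\setminus A_y$.

*Proof.* **Step 1: whatever beats an element of $M(x,y)$ at $x$ is in $M(x,y)$ itself.** This step confines the search for an unbeaten coordinate to $M(x,y)$. Let $k\in M(x,y)$ and $(m,k)\in D(x)$. By Lemma 3(i), $(x-y)_m\ge(x-y)_k$, and $(x-y)_k$ is the maximum of $x-y$. So $m\in M(x,y)$.

**Step 2: some element of $M(x,y)$ is unbeaten at $x$.** Here acyclicity is used. Start at any element of the nonempty set $M(x,y)$. As long as the current element $k$ is beaten at $x$ by some $m$, pass from $k$ to such an $m$; by Step 1 we stay in $M(x,y)$. If this never stopped, the finiteness of $M(x,y)$ would force a repetition, that is, a directed cycle in $D(x)$, against Lemma 3(ii). So it stops, at some $k\in M(x,y)$ that no $m\in[N]$ beats at $x$. This $k$ is in $A_x$.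

**Step 3: every element of $M(x,y)$ is beaten at $y$.** This gives the second claim. Let $k\in M(x,y)$ and choose $l\in M(y,x)$. By (1),
$$(y_l-y_k)-(x_l-x_k)=(x-y)_k-(x-y)_l=1 .$$
So $(l,k)\in D(y)$ with witness $x$, and $k\notin A_y$. $\square$

**End of the proof of Theorem 1.** By Lemma 4, $A_x\not\subseteq A_y$ for all ordered pairs $x\ne y$ in $X$. In particular $x\mapsto A_x$ is injective, and its image is an antichain of subsets of the $(n+1)$-set $[N]$. By Sperner's theorem $|X|\le\binom{n+1}{\lfloor(n+1)/2\rfloor}$; we did not assume $X$ finite, and its finiteness comes out here. With the lower bound, whose points lie in $\mathbb Z^n$, this proves Theorem 1 for $\mathbb Z^n$ and $\mathbb R^n$ at once. $\blacksquare$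

For $n=2$ the bound is $3$, so four equidistant points do not exist in the tropical plane, and the guess $n+1$ was right for $n=1,2$.

## What equality forces on coordinate differences

We turn to Theorem 2. Let $n\ge2$ and let $X$ be an equilateral set of maximum size, scaled to common distance $1$. By the equality case of Sperner's theorem, $\{A_x:x\in X\}$ is the family of all $m$-subsets of $[N]$ for some $m\in\{\lfloor N/2\rfloor,\lceil N/2\rceil\}$. Write $x^S$ for the unique point with $A_{x^S}=S$. So far we know the sets $A_x$ but not the points. The next two steps recover almost all coordinate differences.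

**Step 1: $S\times([N]\setminus S)\subseteq D(x^S)$ for every $m$-set $S$.** This upgrades "the elements of $S$ are unbeaten" to "every element of $S$ beats every element outside". Let $k\in S$, $l\notin S$, and put $T=(S\setminus\{k\})\cup\{l\}$, $x=x^S$, $y=x^T$. By Lemma 4, $M(x,y)$ contains an element of $A_x\setminus A_y=S\setminus T=\{k\}$, so $k\in M(x,y)$. By the same lemma with the roles exchanged, $M(y,x)$ contains an element of $T\setminus S=\{l\}$, so $l\in M(y,x)$. By (1), $(x_k-x_l)-(y_k-y_l)=1$, that is, $(k,l)\in D(x^S)$ with witness $x^T$.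

**Step 2: the difference $x^S_k-x^S_l$, for $k\in S$ and $l\notin S$, does not depend on $S$.** For $k\ne l$ put
$$u_{kl}=\max_{z\in X}(z_k-z_l),\qquad a_{kl}=u_{kl}-\tfrac12 .$$
Let $(k,l)\in D(x)$ with witness $w$. By Lemma 3(i), $x_k-x_l=u_{kl}$, hence $w_k-w_l=u_{kl}-1$. Since all distances in $X$ are at most $1$, no $z\in X$ has $z_k-z_l<u_{kl}-1$. So $u_{kl}-1$ is the minimum of $z_k-z_l$ over $X$, which means that $u_{lk}=-(u_{kl}-1)=1-u_{kl}$. Because $1\le m\le N-1$, every ordered pair $(k,l)$ with $k\ne l$ has an $m$-set $S$ with $k\in S$, $l\notin S$, so by Step 1 it lies in some $D(x)$. Therefore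
$$a_{lk}=-a_{kl}\qquad\text{for all }k\ne l,\tag{2}$$
and, by Step 1 again,
$$x^S_k-x^S_l=\tfrac12+a_{kl}\qquad(k\in S,\ l\notin S).\tag{3}$$

If the array $a$ has the form $a_{kl}=c_k-c_l$, then (3) says that $x^S-c$ takes a value on $S$ that is larger by $\frac12$ than its value off $S$, which is exactly the form in Theorem 2(a). So the question is whether the antisymmetric array $a$ is a difference array. The obstruction is its sum around triangles:
$$t(i,j,k)=a_{ij}+a_{jk}+a_{ki}\qquad(i,j,k\text{ distinct}).$$
It is unchanged under cyclic shifts of the arguments, and by (2) it changes sign when two arguments are exchanged.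

## Four indices kill the triangle sums

**Proof of Theorem 2(a).** Now $n\ge3$, so $N\ge4$ and $2\le m\le N-2$.

**Step 3: $t(i,j,k)=t(i,j,l)$ for distinct $i,j,k,l$.** This step lets us change one index of a triangle, by computing one coordinate difference in two ways. Since $2\le m\le N-2$, there is an $m$-set $S$ with $i,j\in S$ and $k,l\notin S$. By (3),
$$x^S_i-x^S_j=(x^S_i-x^S_k)-(x^S_j-x^S_k)=a_{ik}-a_{jk},\qquad x^S_i-x^S_j=(x^S_i-x^S_l)-(x^S_j-x^S_l)=a_{il}-a_{jl}.$$
So $a_{ik}-a_{jk}=a_{il}-a_{jl}$. Changing signs and using (2), $a_{jk}+a_{ki}=a_{jl}+a_{li}$. Adding $a_{ij}$ gives the claim.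

**Step 4: $t\equiv0$.** We change indices until a triangle is compared with its own reversal. For distinct $i,j,k,l$, cyclic invariance and Step 3 give
$$t(i,j,k)=t(j,k,i)=t(j,k,l),$$
$$t(i,j,l)=t(j,l,i)=t(j,l,k)=-t(j,k,l).$$
The left-hand sides agree by Step 3, so $t(j,k,l)=-t(j,k,l)$ and $t(j,k,l)=0$. As $N\ge4$, every triple $j,k,l$ of distinct indices has a fourth index $i$ available. So $t$ vanishes identically.

**Step 5: $a$ is a difference array, and $X$ has the stated form.** Put $c_0=0$ and $c_k=a_{k0}$ for $k\ne0$. Then $a_{kl}=c_k-c_l$ for all $k\neq l$: for $l=0$ this is the definition; for $k=0$ it is (2); and if $k,l,0$ are distinct, then $t(k,l,0)=0$ reads $a_{kl}=-a_{l0}-a_{0k}=a_{k0}-a_{l0}$. Now (3) says that the vector $x^S-c-\frac12\mathbf 1_S$ has equal entries at $k$ and $l$ whenever $k\in S$, $l\notin S$. Since $S$ and its complement are both nonempty, all its entries are equal: two entries in $S$ are both equal to an entry outside, and vice versa. So this vector is a multiple of $\mathbf 1$, and $x^S=c+\frac12\mathbf 1_S$ in $\mathbb R^N/\mathbb R\mathbf 1$. Undoing the scaling, that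 is, multiplying by $\lambda$ and renaming $\lambda c$ as $c$, we obtain
$$X=\{c+\tfrac\lambda2\mathbf 1_S:|S|=m\}.$$

**Step 6: the converse.** Let $\lambda>0$ and let $X$ be a set of this form. For distinct $m$-sets $S,T$ the difference $\frac\lambda2(\mathbf 1_S-\mathbf 1_T)$ has maximum $\frac\lambda2$ and minimum $-\frac\lambda2$, so the distance is $\lambda$. The size is $\binom Nm=\binom{N}{\lfloor N/2\rfloor}$, the maximum.

**Step 7: integer points.** Let $X\subset\mathbb Z^n$ be a maximum equilateral set with common distance $\lambda$. Choose $m$-sets $S,T$ with $S\setminus T=\{k\}$ and $T\setminus S=\{l\}$. Then $x^S-x^T=\frac\lambda2(e_k-e_l)$ modulo $\mathbf 1$, where $e_k$ is the $k$-th unit vector of $\mathbb R^N$. Take a third coordinate $r\ne k,l$. The difference of the $k$-th and the $r$-th coordinate of $x^S-x^T$ is $\frac\lambda2$, and it must be an integer. So $\lambda$ is an even positive integer. Conversely, for even $\lambda>0$ the choice $c=0$ gives the points $\frac\lambda2\mathbf 1_S$, whose coordinate differences are integers. This proves (a). $\blacksquare$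

## The plane, where a triangle sum survives

For $n=2$ there are only three indices, so Step 3, which needs four, has nothing to say. The quantity $t(0,1,2)$ is free to be nonzero, and one third of it is the parameter $\tau$.

**Proof of Theorem 2(b).** An equilateral triple in $\mathbb R^2$ has the maximum size $3$, so Steps 1 and 2 apply, with $N=3$ and $m\in\{1,2\}$.

**Step 8: the case $m=1$ gives $\{p^0,p^1,p^2\}$ after a translation.** Write $x^i=x^{\{i\}}$. By (3),
$$x^i_i-x^i_j=\tfrac12+a_{ij}\qquad(j\ne i).\tag{4}$$
Translating $X$ by a vector $c$ leaves all relations $D$ unchanged, hence also the labels $i$, and replaces $a_{ij}$ by $a_{ij}+c_i-c_j$. Put $\tau=\frac13(a_{01}+a_{12}+a_{20})$. Let $b$ be the antisymmetric array obtained from $a$ by subtracting $\tau$ from $a_{01},a_{12},a_{20}$ and adding $\tau$ to $a_{10},a_{21},a_{02}$. Then $b_{01}+b_{12}+b_{20}=0$. With $c'_0=0$, $c'_1=b_{10}$, $c'_2=b_{20}$ we get $b_{ij}=c'_i-c'_j$; the only case to check is $b_{12}=-b_{01}-b_{20}=b_{10}-b_{20}=c'_1-c'_2$. Translating $X$ by $-c'$ replaces $a$ by $a-b$. So after a translation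
$$a_{01}=a_{12}=a_{20}=\tau,\qquad a_{10}=a_{21}=a_{02}=-\tau,$$
that is, $a_{i,i+1}=\tau$ and $a_{i,i-1}=-\tau$ with indices mod $3$. Choose the representative of $x^i$ with $x^i_i=0$. By (4), $x^i_{i+1}=-\frac12-\tau$ and $x^i_{i-1}=-\frac12+\tau$. So $x^i=p^i$.

**Step 9: the case $m=2$ gives the negative of such a set.** The labels $S$ are now the three $2$-subsets of $[N]$. For each $l$ let $S=[N]\setminus\{l\}$ and put $y^l=-x^S$; the points $y^0,y^1,y^2$ form $-X$. For $i\ne l$ we have $i\in S$, $l\notin S$, so (3) gives
$$y^l_l-y^l_i=x^S_i-x^S_l=\tfrac12+a_{il}=\tfrac12+a'_{li},\qquad\text{where } a'_{li}:=a_{il}.$$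
The array $a'$ is antisymmetric, and this is (4) for the points $y^l$. The rest of Step 8 used only (4) and antisymmetry: translating the points by $c$ preserves (4) with $a'_{ij}+c_i-c_j$ in place of $a'_{ij}$. Hence $-X$ is, up to translation, a set $\{p^0,p^1,p^2\}$.

**Step 10: which $\tau$ occur.** It remains to decide when the points $p^i$ are at distance $1$. We have
$$p^0=(0,-\tfrac12-\tau,-\tfrac12+\tau),\quad p^1=(-\tfrac12+\tau,0,-\tfrac12-\tau),\quad p^2=(-\tfrac12-\tau,-\tfrac12+\tau,0),$$
$$p^0-p^1=(\tfrac12-\tau,\,-\tfrac12-\tau,\,2\tau),$$
and $p^1-p^2=(2\tau,\frac12-\tau,-\frac12-\tau)$, $p^2-p^0=(-\frac12-\tau,2\tau,\frac12-\tau)$ are cyclic shifts of this vector. Its first entry exceeds its second by $1$, so maximum minus minimum equals $1$ if and only if the third entry lies between them: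
$$-\tfrac12-\tau\le2\tau\le\tfrac12-\tau,$$
that is, $-\frac16\le\tau\le\frac16$. So every equilateral triple with distance $1$ has $|\tau|\le\frac16$, and conversely each such $\tau$ gives an equilateral triple with distance $1$. So do the negatives, because $x\mapsto-x$ preserves the distance.

**Step 11: (a) fails for $n=2$.** The triple $\{(0,0),(1,0),(1,1)\}\subset\mathbb Z^2$ from the start is equilateral with the odd distance $1$. For $n=2$ and $\lambda=1$ the sets in (a) with $m=1$ are translates of $\frac12\mathbf 1_{\{0\}},\frac12\mathbf 1_{\{1\}},\frac12\mathbf 1_{\{2\}}$, which in the original coordinates are $(-\frac12,-\frac12),(\frac12,0),(0,\frac12)$. Their pairwise differences are $\pm(1,\frac12),\pm(\frac12,1),\pm(\frac12,-\frac12)$. For $m=2$ one gets translates of the negatives, since $\frac12\mathbf 1_{[N]\setminus\{l\}}=-\frac12\mathbf 1_{\{l\}}$ modulo $\mathbf 1$, with the same pairwise differences. In our triple the differences are $\pm(1,0),\pm(1,1),\pm(0,1)$. So it is not of the form in (a). $\blacksquare$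

The two triples just compared sit at two places of the family in (b). For $\tau=0$ the point $p^i$ has entry $0$ at $i$ and $-\frac12$ elsewhere, so $p^i=\frac12\mathbf 1_{\{i\}}$ modulo $\mathbf 1$, the form in (a). For $\tau=\frac16$ we have $p^1-p^0=(-\frac13,\frac23,-\frac13)\equiv(0,1,0)$ and $p^2-p^0=(-\frac23,\frac13,\frac13)\equiv(0,1,1)$ modulo $\mathbf 1$, so $\{p^0,p^1,p^2\}$ is a translate of the triple $\{z,y,x\}$, with the labels $A_z=\{0\}$, $A_y=\{1\}$, $A_x=\{2\}$ computed earlier.
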